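# Finite graphs whose cubical homology never stops

## 1. Filling a pentagon with squares

Take the pentagon, with vertex set $\mathbb Z/5$ and $p$ adjacent to $p\pm1$. Walk once around it: $0\to1\to2\to3\to4\to0$. Can this loop be filled with squares? By a square we mean a placement of vertices of the graph on the four corners of $\{0,1\}^2$ such that corners joined by a side receive vertices that are equal or adjacent. Repetitions are allowed.

Go once around the boundary of such a square. Each of the four steps changes the vertex by $-1$, $0$ or $1$ modulo $5$. Record the steps as integers in $\{-1,0,1\}$. Their sum is divisible by $5$, since we return to the start, and has absolute value at most $4$. So it is $0$. Every square contributes $0$ to the count of steps, while the loop contributes $5$. No combination of squares fills the pentagon, nor any nonzero multiple of its loop.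

In the $4$-cycle the argument breaks at one place: four steps of $+1$ sum to $4$, which is $0$ modulo $4$. And indeed a single square, with its corners on the four vertices, fills the loop. The inequality $4<5$ separates the two cases, and it will return several times.

Now look at something even smaller, a single edge with ends $v,w$. Every function $\{0,1\}^2\to\{v,w\}$ is a square in the above sense, so there are $16$ of them. Four depend only on the first coordinate or on none, four only on the second or on none, and the two constants are counted in both groups. So $6$ squares depend on at most one coordinate, and $10$ are genuinely two-dimensional. It does not end there. For every $n$, the function on $\{0,1\}^n$ that takes the value $v$ on points with an even number of ones and $w$ on the others depends on all $n$ coordinates. A single edge contains genuinely $n$-dimensional cubes for every $n$.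

A homology theory built from such cubes therefore has a chain complex that never stops, even for one edge. Does the homology of a finite graph stop? That is the question of these notes.

## 2. Singular cubes and the vanishing conjecture

All graphs are finite, simple and undirected, except in one remark that says otherwise. $Q_n$ is the graph on $\{0,1\}^n$ with two vertices adjacent iff they differ in exactly one coordinate; $Q_0$ is a point.

**Definition (graph map, singular cube).** A graph map $f:H\to G$ is a map on vertices that sends adjacent vertices to vertices that are equal or adjacent. A singular $n$-cube in $G$ is a graph map $\sigma:Q_n\to G$.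

**Definition (faces, degenerate cubes).** For $1\le i\le n$ put
$$(A_i\sigma)(a_1,\dots,a_{n-1})=\sigma(a_1,\dots,a_{i-1},0,a_i,\dots,a_{n-1}),$$
$$(B_i\sigma)(a_1,\dots,a_{n-1})=\sigma(a_1,\dots,a_{i-1},1,a_i,\dots,a_{n-1}).$$
The cube $\sigma$ is degenerate if $A_i\sigma=B_i\sigma$ for some $i$, that is, if it does not depend on some coordinate.

**Definition (the complex).** $L_n(G)$ is the free abelian group on all singular $n$-cubes, $D_n(G)$ is the subgroup generated by the degenerate ones, $C_n(G)=L_n(G)/D_n(G)$, and
$$\partial_n\sigma=\sum_{i=1}^n(-1)^i(A_i\sigma-B_i\sigma).$$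
The discrete (singular) cubical homology is $\mathcal H_d^{\mathrm{Cube}}(G)=\ker\partial_d/\operatorname{im}\partial_{d+1}$.

The map $\partial$ passes to $C_*$: if $A_i\sigma=B_i\sigma$, the $i$th term cancels, and each face $A_j\sigma,B_j\sigma$ with $j\ne i$ is still independent of one coordinate. Moreover $\partial\partial=0$: fixing coordinates $i<j$ to given values happens twice, once with sign $(-1)^j(-1)^i$ (first $j$, then $i$) and once with sign $(-1)^i(-1)^{j-1}$ (first $i$; then $j$ has become position $j-1$). The group $C_n(G)$ is free abelian on the nondegenerate cubes. A graph map $\phi:X\to X'$ induces a chain map $\phi_*:C_*(X)\to C_*(X')$, $\sigma\mapsto\phi\sigma$, because composition respects faces and degeneracy.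

**Low degrees by hand.** Write a $1$-cube as a pair $(p,q)=(\sigma(0),\sigma(1))$; then $\partial(p,q)=q-p$. For a $2$-cube, $\partial\sigma=-A_1\sigma+B_1\sigma+A_2\sigma-B_2\sigma$, that is,
$$\partial\sigma=(\sigma(0,0),\sigma(1,0))+(\sigma(1,0),\sigma(1,1))-(\sigma(0,1),\sigma(1,1))-(\sigma(0,0),\sigma(0,1)).\tag{1}$$
For adjacent $v,w$ let $\tau_{vw}$ be the $2$-cube with $\tau_{vw}(1,0)=w$ and the value $v$ at the other three corners. In (1) the last two terms are the degenerate $(v,v)$, so
$$\partial\tau_{vw}=(v,w)+(w,v).\tag{2}$$
Thus $(w,v)$ equals $-(v,w)$ up to boundaries. For the single edge, the $1$-cycles are the multiples of $(v,w)+(w,v)$, so $\mathcal H_1^{\mathrm{Cube}}=0$. For the $4$-cycle with vertices $0,1,2,3$, the $2$-cube $\sigma$ with values $0,1,2,3$ at $(0,0),(1,0),(1,1),(0,1)$ satisfies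
$$\partial(\sigma+\tau_{23}+\tau_{03})=(0,1)+(1,2)+(2,3)+(3,0),$$
so the loop is a boundary. For the pentagon, let $\omega(p,q)\in\{-1,0,1\}$ be the integer congruent to $q-p$ modulo $5$. By Section 1, $\omega$ vanishes on $\partial C_2$, and it takes the value $5$ on the loop. So the loop has infinite order in $\mathcal H_1^{\mathrm{Cube}}$.

The question was posed as a conjecture in Helene Barcelo and Curtis Greene and Abdul Salam Jarrah and Volkmar Welker, "On the vanishing of discrete singular cubical homology for graphs", arXiv:1909.02901 (2019).

**Conjecture.** For any graph $G$, there exists an integer $N$ such that $\mathcal H_d^{\mathrm{Cube}}(G)=(0)$ for all $d\ge N$.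

Two known facts accompany it. (i) If $G$ contains no $3$-cycles or $4$-cycles, then $\mathcal H_d^{\mathrm{Cube}}(G)=(0)$ for all $d\ge2$; this covers the pentagon. (ii) For every $d\ge1$ there are graphs with $\mathcal H_d^{\mathrm{Cube}}(G)\ne(0)$. Fact (ii) tempts one to take the disjoint union of graphs $G_1,G_2,\dots$ with $\mathcal H_d^{\mathrm{Cube}}(G_d)\ne0$. As $Q_n$ is connected, the homology of a disjoint union is the direct sum, so this union has homology in all positive degrees. But it is infinite. The issue is whether one finite graph can carry homology in infinitely many degrees. It can.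

**Theorem 1.** Let $G=Q_5/(v\sim\bar v)$, where $\bar v$ is the antipode of $v$. Then $\mathcal H^{\mathrm{Cube}}_d(G)\cong\mathbb Z/2$ for every odd $d$, and $\mathcal H^{\mathrm{Cube}}_d(G)=0$ for every even $d\ge2$. So no $N$ as in the conjecture exists for $G$, and the conjecture is false.

This $G$ has $16$ vertices and is $5$-regular; it is called the Clebsch graph, or the folded $5$-cube.

**Theorem 2.** For every finite group $\Gamma$ there is a finite connected graph $G_\Gamma$ with $|\Gamma|^4$ vertices such that $\mathcal H^{\mathrm{Cube}}_d(G_\Gamma)\cong H_d(\Gamma;\mathbb Z)$ for all $d\ge0$. Theorem 1 is the case $\Gamma=\mathbb Z/2$.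

**Theorem 3.** For every $m\ge1$ there is a finite connected graph $Y_m$ such that for all $k\ge0$
$$\operatorname{rank}\mathcal H^{\mathrm{Cube}}_{2k}(Y_m)\ge\tbinom{k+m-1}{m-1},\qquad\operatorname{rank}\mathcal H^{\mathrm{Cube}}_{2k+1}(Y_m)\ge\tbinom{k+m-1}{m-1}.$$
In particular, $\mathcal H^{\mathrm{Cube}}_d(Y_1)\otimes\mathbb Q\ne0$ for every $d\ge0$.

Sections 3 to 6 prove Theorems 1 and 2, and Sections 7 to 12 prove Theorem 3.

## 3. Homotopies, and Hamming graphs as points

Write $\square$ for the Cartesian product of graphs: $(x,y)$ and $(x',y')$ are adjacent iff they agree in one component and are adjacent in the other. So $Q_p\,\square\,Q_q=Q_{p+q}$.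

**Lemma 1 (homotopy).** Let $H:X\,\square\,Q_1\to X'$ be a graph map, $f=H(\cdot,0)$, $g=H(\cdot,1)$. Then $f_*$ and $g_*$ are chain homotopic.

*Proof.* For a singular $n$-cube $\sigma$ put $(P\sigma)(a_0,a)=H(\sigma(a),a_0)$. Changing $a_0$ moves along an edge of the $Q_1$-factor; changing one coordinate of $a$ moves to an equal or adjacent vertex in the $X$-factor. So $P\sigma$ is a singular $(n+1)$-cube. Its faces are
$$A_1P\sigma=f\sigma,\quad B_1P\sigma=g\sigma,\quad A_{i+1}P\sigma=PA_i\sigma,\quad B_{i+1}P\sigma=PB_i\sigma .$$
The last two show that $P$ preserves degeneracy, hence acts on $C_*$. And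
$$\partial P\sigma=-(f\sigma-g\sigma)+\sum_{i=1}^n(-1)^{i+1}(PA_i\sigma-PB_i\sigma)=g\sigma-f\sigma-P\partial\sigma.\qquad\blacksquare$$

For a nonempty finite set $M$ let $K_M$ be the complete graph on $M$. The Hamming graph $K_M^{\square k}$ has vertex set $M^k$, with two vertices adjacent iff they differ in exactly one coordinate. Distance is the number of differing coordinates. For $|M|=2$ this is $Q_k$, and the $4$-cycle is $Q_2$.

**Lemma 2.** Let $X=K_M^{\square k}$ with $k\ge1$. Then $\mathcal H_0^{\mathrm{Cube}}(X)=\mathbb Z$ via the augmentation (each vertex $\mapsto1$), and $\mathcal H_d^{\mathrm{Cube}}(X)=0$ for $d\ge1$.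

*Proof.* Fix $m_0\in M$ and let $r_j$ replace the $j$th coordinate by $m_0$. If $v,w$ differ only in coordinate $j$, then $r_jv=r_jw$; if they differ only in another coordinate, $r_jv$ and $r_jw$ are adjacent. So $r_j$ is a graph map, and $v$, $r_jv$ are always equal or adjacent. Hence $H_j(v,0)=v$, $H_j(v,1)=r_j(v)$ is a graph map $X\,\square\,Q_1\to X$, and $(r_j)_*$ is chain homotopic to the identity by Lemma 1. So is the composite $(r_k\cdots r_1)_*$. It is induced by a constant map, so it factors through $C_*(\mathrm{pt})$. A point has exactly one singular $n$-cube for each $n$, which is degenerate when $n\ge1$; so $C_*(\mathrm{pt})$ is $\mathbb Z$ in degree $0$ and zero elsewhere.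

For $d\ge1$ the identity of $\mathcal H_d^{\mathrm{Cube}}(X)$ factors through $0$, so the group vanishes. In degree $0$ every vertex is homologous to $(m_0,\dots,m_0)$, so $\mathcal H_0^{\mathrm{Cube}}(X)$ is generated by one class. The augmentation vanishes on $\partial(p,q)=q-p$ and takes the value $1$ on that class, so it is an isomorphism. $\blacksquare$

## 4. Folding $Q_n$ by its antipodal map, and the square that does not lift

Recall group homology. For a group $\Gamma$, take any exact sequence $\cdots\to P_1\to P_0\to\mathbb Z\to0$ of $\mathbb Z\Gamma$-modules with all $P_i$ free (a free resolution of the trivial module). Then $H_d(\Gamma;\mathbb Z)=H_d(\mathbb Z\otimes_{\mathbb Z\Gamma}P_*)$, and this does not depend on the resolution. The functor $\mathbb Z\otimes_{\mathbb Z\Gamma}-$ takes coinvariants: it imposes $gm=m$. If $P$ is free abelian on a set that $\Gamma$ permutes freely, then $P$ is a free $\mathbb Z\Gamma$-module, and $\mathbb Z\otimes_{\mathbb Z\Gamma}P$ is free abelian on the set of orbits.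

For $\Gamma=\mathbb Z/2=\langle t\rangle$ a free resolution is
$$\cdots\xrightarrow{\,t+1\,}\mathbb Z\Gamma\xrightarrow{\,t-1\,}\mathbb Z\Gamma\xrightarrow{\,t+1\,}\mathbb Z\Gamma\xrightarrow{\,t-1\,}\mathbb Z\Gamma\to\mathbb Z\to0.\tag{3}$$
Exactness: $(t-1)(a+bt)=(b-a)(1-t)$ vanishes iff $a=b$, so $\ker(t-1)=\mathbb Z(1+t)=\operatorname{im}(t+1)$. Also $(t+1)(a+bt)=(a+b)(1+t)$, so $\ker(t+1)=\mathbb Z(t-1)=\operatorname{im}(t-1)$, which is also the kernel of $\mathbb Z\Gamma\to\mathbb Z$. Taking coinvariants replaces $t$ by $1$ and gives $\cdots\xrightarrow{2}\mathbb Z\xrightarrow{0}\mathbb Z\xrightarrow{2}\mathbb Z\xrightarrow{0}\mathbb Z$. Hence $H_d(\mathbb Z/2;\mathbb Z)=\mathbb Z/2$ for odd $d$ and $0$ for even $d\ge2$. This is homology that never stops, coming from a group of order two.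

So here is a plan. Find a finite graph $X$ with the homology of a point and a free action of $\mathbb Z/2$, such that $C_*(X)$ is a free resolution of $\mathbb Z$ and the chains of the quotient graph are the coinvariants. For finite simplicial complexes this plan is hopeless: by the Lefschetz fixed point theorem, a simplicial self-map of a finite complex with the rational homology of a point has a fixed point. That theorem rests on a chain complex of finite total rank, and Section 1 showed that ours has nonzero groups in all degrees. So nothing forbids the plan here.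

The natural candidate is $X=Q_n$ with its antipodal map. Let $G=Q_n/(v\sim\bar v)$, with distinct orbits adjacent iff they have adjacent representatives. For $n=2$ the quotient is $K_2$, and for $n=3$ it is $K_4$ (four orbits, each adjacent to three others). By Lemma 2 both have the homology of a point, so the plan fails. For $n=4$ there are $8$ orbits. Each orbit $[v]$ is adjacent to the four distinct orbits $[v+e_i]$, and the antipodal map of $Q_4$ preserves the parity of the number of ones. So the quotient is a $4$-regular bipartite graph with parts of size four, which is $K_{4,4}$.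

**Example (the plan fails for $n=4$).** $\mathcal H_1^{\mathrm{Cube}}(K_{4,4})=0$, while the plan would give $H_1(\mathbb Z/2;\mathbb Z)=\mathbb Z/2$. To see the vanishing, send the $1$-cube $(v,w)$ to the oriented edge $v\to w$, with $w\to v$ counted as $-(v\to w)$. On $C_1$ the kernel of this map is generated by the elements $(v,w)+(w,v)$, which are boundaries by (2). A $1$-cycle goes to an element of the integral cycle space of the graph. Take the spanning tree of all edges at $a_0$ or at $b_0$, for fixed vertices $a_0,b_0$ in the two parts. An edge $ab$ off the tree has fundamental cycle $a\,b\,a_0\,b_0$, so the cycle space is generated by $4$-cycles. By (1), each $4$-cycle is the image of the boundary of a $2$-cube. So every $1$-cycle is a boundary.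

Where exactly does the plan break? Look at the square in $K_{4,4}$ with corners
$$[0000],\quad[1000],\quad[1100]=[0011],\quad[0010].$$
Try to lift it to $Q_4$ starting at $0000$. One side forces $0000\to1000\to1100$, the other forces $0000\to0010\to0011$. The two lifts of the far corner lie in the same orbit but are different: they are antipodes at distance $4$. This square has no lift. Two corner paths of length $2$ from one vertex end at distance at most $4$. If a nontrivial group element moved every vertex by at least $5$, this failure could not happen. It is the pentagon inequality again.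

## 5. Displacement five makes every cube lift

**Lemma 3 (coverings).** Let a group $\Gamma$ act by automorphisms on a graph $X$ with $d_X(v,gv)\ge5$ for all vertices $v$ and all $g\ne1$. Let $G=X/\Gamma$: its vertices are the orbits, and distinct orbits are adjacent iff they have adjacent representatives. Then each $C_n(X)$ is a free $\mathbb Z\Gamma$-module, and $C_*(G)\cong\mathbb Z\otimes_{\mathbb Z\Gamma}C_*(X)$ as complexes.

*Proof.* Let $p:X\to G$ be the projection. It is a graph map, and the action on vertices is free. We use throughout that two vertices of one orbit at distance at most $4$ are equal.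

**Step 1: lift one step.** The claim is: if $y$ is equal or adjacent to $p(u)$, there is exactly one $u'$ equal or adjacent to $u$ with $p(u')=y$. For existence, if $y=p(u)$ take $u'=u$; otherwise choose an edge joining representatives of $p(u)$ and $y$ and translate it so that its first end is $u$. For uniqueness, two such vertices lie in one orbit and are both within distance $1$ of $u$, so their distance is at most $2$ and they are equal.

Consequently every lazy walk in $G$ (consecutive vertices equal or adjacent) starting at $p(u)$ has a unique lift starting at $u$.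

**Step 2: lift cubes.** The claim is: for $\sigma:Q_n\to G$ and $u\in p^{-1}(\sigma(0))$ (here $0=(0,\dots,0)$) there is exactly one graph map $\tilde\sigma:Q_n\to X$ with $p\tilde\sigma=\sigma$ and $\tilde\sigma(0)=u$.

Uniqueness: if two lifts agree at a vertex of $Q_n$, then Step 1 makes them agree at each neighbor, and $Q_n$ is connected.

Existence: for a vertex $v$ of $Q_n$ choose a walk from $0$ to $v$, apply $\sigma$, lift the result from $u$, and let $\tilde\sigma(v)$ be the endpoint. We must show that the choice of walk does not matter. A walk from $0$ is a word in the letters $1,\dots,n$, listing the coordinates flipped. Two words end at the same vertex iff each letter occurs with the same parity in both. Such words are connected by the moves $ij\leftrightarrow ji$ and insertions or deletions of $ii$: sort the letters by swaps, then delete equal pairs. We check that neither move changes the endpoint of the lift; it is enough to look at the altered segment, since the rest of the lift is then the same.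

For $ii$, the segment goes along an edge of $Q_n$ and back. If the lift goes from $\tilde w$ to $u'$, the next vertex is the unique one near $u'$ over $p(\tilde w)$, and $\tilde w$ is such a vertex. So the lift returns to $\tilde w$.

For $ij\leftrightarrow ji$ with $i\ne j$, both lifted segments start at one vertex $\tilde w$, have length $2$, and end over the same vertex of $G$. Their endpoints lie in one orbit at distance at most $4$, so they are equal. This is the only place where all of the hypothesis $\ge5$ is used.

So $\tilde\sigma$ is well defined, and $p\tilde\sigma=\sigma$, $\tilde\sigma(0)=u$. If $vw$ is an edge of $Q_n$, extend a walk to $v$ by this edge; then $\tilde\sigma(w)$ is equal or adjacent to $\tilde\sigma(v)$. So $\tilde\sigma$ is a graph map.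

**Step 3: match degenerate cubes.** The claim is: $\sigma$ is degenerate iff $\tilde\sigma$ is. If $A_i\tilde\sigma=B_i\tilde\sigma$, apply $p$. Conversely, if $A_i\sigma=B_i\sigma$, then for each $a$ the vertices $(A_i\tilde\sigma)(a)$ and $(B_i\tilde\sigma)(a)$ lie in one orbit at distance at most $1$, so they are equal.

**Step 4: compare the complexes.** The group $\Gamma$ permutes the nondegenerate singular $n$-cubes of $X$ by $\sigma\mapsto g\sigma$, and freely, because it acts freely on vertices. So $C_n(X)$ is a free $\mathbb Z\Gamma$-module, and $\mathbb Z\otimes_{\mathbb Z\Gamma}C_n(X)$ is free abelian on the orbits of nondegenerate cubes. The chain map $p_*$ is constant on orbits, so it induces a chain map $\mathbb Z\otimes_{\mathbb Z\Gamma}C_*(X)\to C_*(G)$. By Step 3 it sends orbits of nondegenerate cubes to nondegenerate cubes. It is onto the basis, because every cube of $G$ lifts, and a lift of a nondegenerate cube is nondegenerate. It is injective on orbits: if $p\tilde\sigma=p\tilde\sigma'$, then $\tilde\sigma'(0)=g\tilde\sigma(0)$ for some $g$, and $g\tilde\sigma$, $\tilde\sigma'$ are lifts of one cube with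 the same starting vertex, so $\tilde\sigma'=g\tilde\sigma$ by Step 2. Hence the induced map is an isomorphism of complexes. $\blacksquare$

The constant $5$ in Lemma 3 is sharp: the antipodal map of $Q_4$ has displacement $4$, and the example in Section 4 shows that the conclusion fails there.

## 6. Realizing the homology of finite groups

**Proof of Theorem 2.** We need a finite graph with the homology of a point on which $\Gamma$ acts with displacement at least $5$. Let $X=K_\Gamma^{\square5}$, with vertex set $\Gamma^5$, and let $\Gamma$ act by
$$g\cdot(v_1,\dots,v_5)=(gv_1,\dots,gv_5).$$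
These are automorphisms. If $g\ne1$, all five coordinates change, so $d(v,gv)=5$ for every $v$. By Lemma 3 every $C_n(X)$ is a free $\mathbb Z\Gamma$-module. By Lemma 2 the sequence $\cdots\to C_1(X)\to C_0(X)\to\mathbb Z\to0$ is exact. So $C_*(X)$ is a free resolution of $\mathbb Z$ over $\mathbb Z\Gamma$. Put $G_\Gamma=X/\Gamma$. It is finite, connected as an image of the connected graph $X$, and has $|\Gamma|^5/|\Gamma|=|\Gamma|^4$ vertices. By Lemma 3,
$$\mathcal H_d^{\mathrm{Cube}}(G_\Gamma)=H_d\big(\mathbb Z\otimes_{\mathbb Z\Gamma}C_*(X)\big)=H_d(\Gamma;\mathbb Z)\qquad\text{for all }d\ge0.\qquad\blacksquare$$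

**Proof of Theorem 1.** For $\Gamma=\mathbb Z/2$ we have $K_2^{\square5}=Q_5$, and the nontrivial element changes all five coordinates, so it acts as the antipodal map. Thus $G_\Gamma$ is the graph $G$ of Theorem 1. Its homology is $H_d(\mathbb Z/2;\mathbb Z)$, computed after (3): $\mathbb Z/2$ for odd $d$ and $0$ for even $d\ge2$. This disproves the conjecture. $\blacksquare$

## 7. Multiplying cubes in an abelian Cayley graph

For $d\ge1$ the group $H_d(\Gamma;\mathbb Z)$ of a finite group is torsion (it is killed by $|\Gamma|$). So the graphs $G_\Gamma$ have no rational homology in positive degrees, and Theorem 3 needs another source. The plan is to use a graph whose vertices form an abelian group. Then cubes can be multiplied by adding their values. If $x$ is a $2$-cycle, its powers $x^k$ are cycles of degree $2k$, and we try to show that they are not boundaries by pairing them with powers of a $2$-cocycle $c$ with $c(x)=1$. The expected answer is $k!$, which is not zero. To define powers of $c$ we need a coproduct on chains.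

Let $A$ be a finite abelian group and $S=-S\subset A$ with $0\notin S$. The Cayley graph $Y=\mathrm{Cay}(A,S)$ has vertex set $A$, with $a\sim a'$ iff $a'-a\in S$. For example, $\mathrm{Cay}(\mathbb Z/5,\{\pm1\})$ is the pentagon. Write $C=C_*(Y)$.

**Step 1: the product.** For a singular $p$-cube $\sigma$ and a singular $q$-cube $\tau$ put $(\sigma\cdot\tau)(a,b)=\sigma(a)+\tau(b)$. Flipping a coordinate of $a$ changes $\sigma(a)$ by an element of $S\cup\{0\}$, hence changes the sum by the same element; likewise for $b$. So $\sigma\tau$ is a singular $(p+q)$-cube. Its faces are $A_i(\sigma\tau)=(A_i\sigma)\tau$ for $i\le p$ and $A_{p+j}(\sigma\tau)=\sigma(A_j\tau)$, and the same with $B$. So $\sigma\tau$ is degenerate if $\sigma$ or $\tau$ is, and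
$$\partial(\sigma\tau)=\partial\sigma\cdot\tau+(-1)^p\sigma\cdot\partial\tau.\tag{4}$$
Thus $C$ is an associative differential graded ring whose unit $1$ is the $0$-cube at $0\in A$. Let $\varepsilon:C\to\mathbb Z$ be $1$ on every $0$-cube and $0$ in positive degrees. It is a ring homomorphism, and $\varepsilon\partial=0$.

**Step 2: the coproduct on a formal cube.** In tensor products of complexes we use $\partial(a\otimes b)=\partial a\otimes b+(-1)^{|a|}a\otimes\partial b$, and interchanging neighboring factors $a,b$ costs the Koszul sign $(-1)^{|a||b|}$; with this sign the interchange is a chain map. Let $K_1$ be the complex with basis $\mathsf 0,\mathsf 1$ in degree $0$ and $\mathsf e$ in degree $1$, and $\partial\mathsf e=\mathsf 1-\mathsf 0$. Let $K_n=K_1^{\otimes n}$. Its basis is the set of words of length $n$ in $\mathsf 0,\mathsf 1,\mathsf e$, and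
$$\partial(\mathsf e^n)=\sum_{i=1}^n(-1)^i\big(\mathsf e^{i-1}\mathsf 0\mathsf e^{n-i}-\mathsf e^{i-1}\mathsf 1\mathsf e^{n-i}\big).\tag{5}$$
A singular $n$-cube $\sigma$ defines $\sigma_\sharp:K_n\to C$: a word goes to the face of $\sigma$ on which the coordinates with letter $\mathsf 0$ or $\mathsf 1$ are fixed to that value and those with letter $\mathsf e$ stay free. The sign of changing the $j$th letter $\mathsf e$ of a word to $\mathsf 1$ or $\mathsf 0$ is $\pm(-1)^{j-1}$, exactly as in the definition of $\partial$ for the face. So $\sigma_\sharp$ is a chain map.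

Define $\Delta_1:K_1\to K_1\otimes K_1$ by
$$\mathsf 0\mapsto\mathsf 0\otimes\mathsf 0,\qquad\mathsf 1\mapsto\mathsf 1\otimes\mathsf 1,\qquad\mathsf e\mapsto\mathsf 0\otimes\mathsf e+\mathsf e\otimes\mathsf 1.$$
It is a chain map, because $\partial(\mathsf 0\otimes\mathsf e+\mathsf e\otimes\mathsf 1)=\mathsf 0\otimes\mathsf 1-\mathsf 0\otimes\mathsf 0+\mathsf 1\otimes\mathsf 1-\mathsf 0\otimes\mathsf 1=\mathsf 1\otimes\mathsf 1-\mathsf 0\otimes\mathsf 0$. Let $\Delta_n:K_n\to K_n\otimes K_n$ be $\Delta_1^{\otimes n}$ followed by the rearrangement that collects the $n$ left factors before the $n$ right factors, with Koszul signs. It is a chain map. Explicitly,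
$$\Delta_n(\mathsf e^n)=\sum_{I\subseteq\{1,\dots,n\}}(-1)^{\#\{(i,j):\,i<j,\ i\notin I,\ j\in I\}}\;w_I\otimes w_I',\tag{6}$$
where $w_I$ has letter $\mathsf e$ on $I$ and $\mathsf 0$ elsewhere, and $w_I'$ has letter $\mathsf 1$ on $I$ and $\mathsf e$ elsewhere. The sign arises because the right letter $\mathsf e$ at a place $i\notin I$ must pass the left letters $\mathsf e$ at the places $j>i$ in $I$.

**Step 3: the coproduct on $C$.** Put $\Delta\sigma=(\sigma_\sharp\otimes\sigma_\sharp)\Delta_n(\mathsf e^n)\in C\otimes C$. For a $1$-cube, $\Delta\sigma=\sigma(0)\otimes\sigma+\sigma\otimes\sigma(1)$. For a $2$-cube,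
$$\Delta\sigma=\sigma(0,0)\otimes\sigma+A_2\sigma\otimes B_1\sigma-A_1\sigma\otimes B_2\sigma+\sigma\otimes\sigma(1,1).$$
We need four properties.

*$\Delta$ vanishes on degenerate cubes.* Suppose $A_i\sigma=B_i\sigma$. In each term of (6) exactly one of $w_I,w_I'$ has the letter $\mathsf e$ at position $i$. The corresponding face of $\sigma$ does not depend on that free coordinate, so it is degenerate and the term is $0$ in $C\otimes C$. Hence $\Delta:C\to C\otimes C$ is well defined.

*$\Delta$ is a chain map.* Let $\iota:K_{n-1}\to K_n$ insert the letter $\mathsf 0$ at position $i$. Since $\Delta_1(\mathsf 0)=\mathsf 0\otimes\mathsf 0$ and letters of degree $0$ create no signs, $\Delta_n\iota=(\iota\otimes\iota)\Delta_{n-1}$. Also $\sigma_\sharp\iota=(A_i\sigma)_\sharp$. For the letter $\mathsf 1$ the same holds with $B_i$. By (5),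
$$\partial\Delta\sigma=(\sigma_\sharp\otimes\sigma_\sharp)\Delta_n(\partial\mathsf e^n)=\sum_i(-1)^i(\Delta A_i\sigma-\Delta B_i\sigma)=\Delta\partial\sigma.$$

*$\Delta$ is multiplicative:* $\Delta(yy')=\Delta(y)\Delta(y')$, where $(a\otimes b)(a'\otimes b')=(-1)^{|b||a'|}aa'\otimes bb'$. Split $I\subseteq\{1,\dots,p+q\}$ into $I_1$ in the first $p$ places and $I_2$ in the last $q$. The pairs counted in (6) are those within the first block, those within the second, and the cross pairs, of which there are $(p-|I_1|)\,|I_2|=|w'_{I_1}|\,|w_{I_2}|$. So $\Delta_{p+q}(\mathsf e^{p+q})=\Delta_p(\mathsf e^p)\Delta_q(\mathsf e^q)$, with words multiplied by concatenation. Finally $(\sigma\tau)_\sharp(ww')=\sigma_\sharp(w)\tau_\sharp(w')$.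

*Counit:* $(\varepsilon\otimes\mathrm{id})\Delta=\mathrm{id}=(\mathrm{id}\otimes\varepsilon)\Delta$. In the first expression only $I=\varnothing$, the term $\mathsf 0^n\otimes\mathsf e^n$, survives; in the second only $I=\{1,\dots,n\}$, the term $\mathsf e^n\otimes\mathsf 1^n$. Both have sign $+$.

**Step 4: iterate.** Put $\Delta^{(0)}=\varepsilon$, $\Delta^{(1)}=\mathrm{id}$ and $\Delta^{(r)}=(\Delta\otimes\mathrm{id}^{\otimes(r-2)})\Delta^{(r-1)}:C\to C^{\otimes r}$ for $r\ge2$. These are chain maps, multiplicative for the Koszul-signed product on $C^{\otimes r}$, because $\Delta$ preserves degree and is multiplicative. We claim that for $r\ge1$,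
$$\text{applying }\varepsilon\text{ in any one slot of }\Delta^{(r)}\text{ gives }\Delta^{(r-1)}.\tag{7}$$
For $r=1$ this is the definition of $\Delta^{(0)}$. For $r\ge2$ and slots $1,2$ it is the counit property. For $j\ge3$, slot $j$ of $\Delta^{(r)}$ is slot $j-1$ of $\Delta^{(r-1)}$; applying $\varepsilon$ there commutes with $\Delta$ in the first slot, and by induction we get $(\Delta\otimes\mathrm{id}^{\otimes(r-3)})\Delta^{(r-2)}=\Delta^{(r-1)}$. Applying (7) repeatedly, $\varepsilon$ in all slots but one gives $\Delta^{(1)}=\mathrm{id}$.

## 8. Additive cocycles and the peeling lemma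

**Definition (additive cocycle).** A linear map $a:C\to\mathbb Z$ supported in one degree $q\ge1$ is an additive cocycle of degree $q$ if $a\circ\partial=0$ and
$$a(yy')=\varepsilon(y)a(y')+a(y)\varepsilon(y')\qquad\text{for all }y,y'\in C.\tag{8}$$

Example: on the pentagon $\mathrm{Cay}(\mathbb Z/5,\{\pm1\})$ the step count $\omega$ of Section 2, extended by zero, is an additive cocycle of degree $1$. It vanishes on boundaries and depends only on the difference $q-p$, so $\omega(u\alpha)=\omega(\alpha)=\omega(\alpha u)$ for a $0$-cube $u$ and a $1$-cube $\alpha$. In all other degrees both sides of (8) are zero.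

For additive cocycles $a_1,\dots,a_r$ of degrees $q_1,\dots,q_r$ put
$$\langle a_1,\dots,a_r\rangle=(a_1\otimes\cdots\otimes a_r)\circ\Delta^{(r)},\qquad(a_1\otimes\cdots\otimes a_r)(y_1\otimes\cdots\otimes y_r)=\prod_ja_j(y_j),$$
with no signs; for $r=0$ this is $\varepsilon$. It vanishes on boundaries: $\Delta^{(r)}$ is a chain map, and every summand of $\partial(y_1\otimes\cdots\otimes y_r)$ has a factor $\partial y_j$, on which $a_j$ vanishes. For $r=0$ use $\varepsilon\partial=0$.

**Lemma 4 (peeling).** Suppose all $q_j\in\{1,2\}$ and at most one $q_j$ equals $1$. For $x\in C_2$ and $y\in C$,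
$$\langle a_1,\dots,a_r\rangle(xy)=\sum_{j:\,q_j=2}a_j(x)\,\langle a_1,\dots,\widehat{a_j},\dots,a_r\rangle(y).$$

*Proof.* For $r=0$ both sides are $0$, since $\varepsilon(xy)=\varepsilon(x)\varepsilon(y)=0$. Let $r\ge1$. Write $\Delta^{(r)}x=\sum x^{(1)}\otimes\cdots\otimes x^{(r)}$ and $\Delta^{(r)}y=\sum y^{(1)}\otimes\cdots\otimes y^{(r)}$ with homogeneous entries. By multiplicativity and (8) the left side is
$$\sum\pm\prod_j\big(\varepsilon(x^{(j)})a_j(y^{(j)})+a_j(x^{(j)})\varepsilon(y^{(j)})\big).$$
A summand can be nonzero only if each $x^{(j)}$ has degree $0$ or $q_j$. These degrees add up to $2$, and at most one $q_j$ is $1$, so two entries of degree $1$ are impossible. Hence exactly one $x^{(j)}$ has degree $2=q_j$, and the others have degree $0$. All entries of $x$ then have even degree, so the Koszul sign is $+$. In slot $j$ the factor is $a_j(x^{(j)})\varepsilon(y^{(j)})$, since $\varepsilon(x^{(j)})=0$. In a slot $i\ne j$ it is $\varepsilon(x^{(i)})a_i(y^{(i)})$, since $a_i(x^{(i)})=0$ by degree. So the left side equals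
$$\sum_{j:\,q_j=2}\Big(\sum a_j(x^{(j)})\prod_{i\ne j}\varepsilon(x^{(i)})\Big)\Big(\sum\varepsilon(y^{(j)})\prod_{i\ne j}a_i(y^{(i)})\Big).$$
By (7) the first bracket is $a_j(x)$ and the second is $\langle a_1,\dots,\widehat{a_j},\dots,a_r\rangle(y)$. $\blacksquare$

**Remark (why degree two).** One might try to work with a degree-$1$ cycle $\ell$ and an additive cocycle $b$ of degree $1$, as the pentagon provides. In $\langle b,b\rangle(\ell\ell)$ two kinds of terms survive: the first $\ell$ puts its degree in slot $1$ and the second in slot $2$, with sign $+$; or the other way around, where entries of degree $1$ and $1$ are interchanged, with sign $-$. The total is $b(\ell)^2-b(\ell)^2=0$. So this pairing does not detect $\ell^2$. In degree $2$ the two contributions add instead of canceling, which is where $k!$ will come from.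

What is missing is a finite abelian Cayley graph with a $2$-cycle $x$ and an additive cocycle $c$ of degree $2$ with $c(x)\ne0$.

## 9. A sphere made of eight squares

A $2$-cycle should look like a sphere made of squares. The first example that comes to mind is the surface of the cube $Q_3$, with six squares. It is useless: in $C_*(Q_3)$ the signed sum of the six faces is $\partial$ of the identity map of $Q_3$, hence a boundary. A singular $3$-cube has six faces, so we want a sphere that cannot be closed up with six squares or fewer.

Let $\Theta$ be the graph with vertex set $V=\{N,S\}\cup\mathbb Z/8$ and edges $\{i,i+1\}$ for all $i$, $\{N,i\}$ for $i$ even, and $\{S,i\}$ for $i$ odd. It has $10$ vertices and $16$ edges. It is connected, and bipartite with parts $\{N\}\cup\{\text{odd}\}$ and $\{S\}\cup\{\text{even}\}$. Let $C_1(\Theta)$ be the free abelian group on the edges, one orientation chosen for each, with $[w\to v]=-[v\to w]$. (This is not the cubical chain group.) Let $\partial_\Theta:C_1(\Theta)\to\mathbb Z^V$, $[w\to v]\mapsto e_v-e_w$. Define eight oriented $4$-cycles, viewed in $C_1(\Theta)$: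
$$f_i=(N\to i\to i{+}1\to i{+}2\to N)\ \ (i\text{ even}),\qquad f_i=(S\to i{+}2\to i{+}1\to i\to S)\ \ (i\text{ odd}).$$
For instance $f_0$ is $N\to0\to1\to2\to N$ and $f_1$ is $S\to3\to2\to1\to S$. They share the edge $\{1,2\}$, traversed in opposite directions.

**Fact 1.** Every edge lies in exactly two of the $f_i$, with opposite signs. So $\sum_if_i=0$. If $\sum_in_if_i=0$ and not all $n_i$ are zero, then $\sum_i|n_i|\ge8$.

*Proof.* The cycle $f_j$ uses the rim edges $\{j,j+1\}$ and $\{j+1,j+2\}$ and two spokes. The signs are as follows.

- $i\to i+1$ with $i$ even: $+$ in $f_i$, $-$ in $f_{i-1}$.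
- $i\to i+1$ with $i$ odd: $+$ in $f_{i-1}$, $-$ in $f_i$.
- $N\to i$ with $i$ even: $+$ in $f_i$, $-$ in $f_{i-2}$.
- $S\to i$ with $i$ odd: $-$ in $f_i$, $+$ in $f_{i-2}$.

Hence $\sum_if_i=0$. The edge $\{i+1,i+2\}$ lies in $f_i$ and $f_{i+1}$ only, with opposite signs, so $\sum n_if_i=0$ forces $n_i=n_{i+1}$ for all $i$. Thus all $n_i$ are equal, and if they are not zero, $\sum|n_i|\ge8$. $\blacksquare$

**Fact 2.** Every simple $4$-cycle of $\Theta$, with either orientation, is $\pm f_i$ for exactly one $i$.

*Proof.* A $4$-cycle avoiding $N$ and $S$ would lie in the $8$-cycle on $\mathbb Z/8$, which contains none. It cannot contain both $N$ and $S$: they lie in opposite parts, and in a $4$-cycle of a bipartite graph vertices of opposite parts are adjacent, but $N\not\sim S$. If it contains only $N$, it has vertices $N,i,x,j$ in cyclic order with $i\ne j$ even and $x$ adjacent to both, $x\ne N$. So $x$ is odd, $\{i,j\}=\{x-1,x+1\}$, and the cycle is $\pm f_{x-1}$. If it contains only $S$, the same argument with parities exchanged gives $\pm f_{x-1}$ with $x$ even. The index is unique because the $f_i$ have distinct vertex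 sets. $\blacksquare$

**Fact 3.** A nonzero $z\in\ker\partial_\Theta$ of $\ell^1$-norm at most $4$ is $\pm f_i$ for a unique $i$ and sign.

*Proof.* Orient the edges so that all coefficients of $z$ are $\ge0$. At every vertex inflow equals outflow, so from an edge of the support we can keep walking along directed edges of the support until a vertex repeats. This gives a directed simple cycle in the support. It has length at least $4$, as $\Theta$ is simple and bipartite. All its edges have coefficient at least $1$, so the norm is at least $4$. Hence it is exactly $4$, and $z$ equals this $4$-cycle. Apply Fact 2. $\blacksquare$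

## 10. Spreading the sphere over a finite abelian group

$\Theta$ has no addition. We make its vertices into coordinates: let
$$A_0=\{a\in(\mathbb Z/5)^V:\textstyle\sum_va_v=0\},\qquad S_0=\{e_v-e_w:vw\in E(\Theta)\},\qquad Y=\mathrm{Cay}(A_0,S_0),$$
where each edge contributes both $e_v-e_w$ and $e_w-e_v$. The graph $Y$ is finite. It is connected, because $\Theta$ is connected and so $S_0$ generates all $e_v-e_w$, hence $A_0$. A step of $Y$ is a step in an edge of $\Theta$: for $s=e_v-e_w\in S_0$ the pair $(v,w)$ is determined by $s$, since $1\ne-1$ in $\mathbb Z/5$. Put $[s]=[w\to v]$ and $[0]=0$; then $[-s]=-[s]$. Define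
$$\lambda:C_1(Y)\to C_1(\Theta),\qquad\lambda(p,q)=[q-p].$$
Degenerate $1$-cubes go to $0$. Note that $\partial_\Theta[s]=e_v-e_w\in\mathbb Z^V$ reduces to $s$ modulo $5$. For a singular $2$-cube $\sigma$ of $Y$ put $z(\sigma)=\lambda(\partial\sigma)$.

**Step 1: $z(\sigma)$ is a circulation on $\Theta$, that is, $\partial_\Theta z(\sigma)=0$.** By (1), $z(\sigma)$ is a signed sum of four terms $[q-p]$, so its $\ell^1$-norm is at most $4$. Modulo $5$, $\partial_\Theta z(\sigma)$ is the signed sum of the four differences $q-p$ around the square, which is $0$. Each $\partial_\Theta[s]$ has coefficients in $\{0,\pm1\}$, so the coefficients of $\partial_\Theta z(\sigma)$ have absolute value at most $4$. Being divisible by $5$, they are $0$. This is the pentagon argument, once in each coordinate.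

The modulus matters. With $\mathbb Z/4$ in place of $\mathbb Z/5$, the $2$-cube with values $0,s,2s,3s$ at $(0,0),(1,0),(1,1),(0,1)$ would be allowed, because $3s=-s$. By (1) it has $z=[s]+[s]-[-s]-[3s]=4[s]$, which is not a circulation.

**Step 2: count squares of type $f_i$.** By Step 1 and Fact 3, $z(\sigma)$ is $0$ or $\pm f_i$ with unique $i$ and sign. Let $\mathbb Z^8$ have basis $F_i$ ($i\in\mathbb Z/8$), and put $W(\sigma)=0$ or $\pm F_i$ accordingly. If $\sigma$ is degenerate, then $\partial\sigma\in D_1$, so $z(\sigma)=0$ and $W(\sigma)=0$. So $W$ extends to a linear map $W:C_2(Y)\to\mathbb Z^8$. With $f:\mathbb Z^8\to C_1(\Theta)$, $F_i\mapsto f_i$, we have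
$$f\circ W=\lambda\circ\partial.\tag{9}$$
For example, a square with values $p,p+s,p+s+t,p+t$ has $z=0$, hence $W=0$.

**Step 3: $W$ vanishes on boundaries.** For a singular $3$-cube $\rho$, (9) gives $f(W(\partial\rho))=\lambda(\partial\partial\rho)=0$. There are six faces, and each has $\|W\|_1\le1$, so $\|W(\partial\rho)\|_1\le6<8$. By Fact 1, $W(\partial\rho)=0$. Here the eight squares pay off.

**Step 4: an additive cocycle of degree $2$.** Let $c$ be the $F_0$-coordinate of $W$, extended by zero to the other degrees. By Step 3, $c\circ\partial=0$. We check (8). If $u$ is a $0$-cube and $\tau$ a $2$-cube, then $z(u\tau)=z(\tau)=z(\tau u)$, since $\lambda$ depends only on differences; so $c(u\tau)=c(\tau)=c(\tau u)$, as (8) demands. If $\alpha,\beta$ are $1$-cubes, opposite sides of the square $\alpha\beta$ have equal differences, so $z(\alpha\beta)=0$ and $c(\alpha\beta)=0$, again as demanded. In all other degrees both sides of (8) vanish.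

**Step 5: an additive cocycle of degree $1$.** Let $b$ be the coefficient of $e_N$ in $\partial_\Theta\lambda(\cdot)$ on $C_1(Y)$, extended by zero. Then $b(\partial\sigma)$ is the coefficient of $e_N$ in $\partial_\Theta z(\sigma)$, which is $0$ by Step 1. Since $\lambda$ depends only on differences, $b(u\alpha)=b(\alpha)=b(\alpha u)$ for $0$-cubes $u$ and $1$-cubes $\alpha$; in other degrees (8) is trivial. So $b$ is an additive cocycle of degree $1$.

## 11. A loop $\ell$ with $b(\ell)=5$ and a sphere $x$ with $c(x)=1$

**Degree 1.** Let $s=e_N-e_0$, where $0\in\mathbb Z/8$ is the rim vertex adjacent to $N$. Put $\ell=\sum_{j=0}^4(js,(j+1)s)$. Then $\partial\ell=5s-0=0$ as a $0$-chain, because the vertex $5s$ is the vertex $0$ of $Y$. Each term has $\lambda=[0\to N]$ and $\partial_\Theta[0\to N]=e_N-e_0$. So $b(\ell)=5$.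

**Degree 2.** Map $\Theta$ into $Y$ by $\iota(v)=e_v-e_N$. For adjacent $v,w$ the difference $\iota(w)-\iota(v)=e_w-e_v$ is in $S_0$, so $\iota$ is a graph map, and $\lambda(\iota v,\iota w)=[v\to w]$. For $f_i=(v_0\to v_1\to v_2\to v_3\to v_0)$, with the starting vertex as listed in Section 9, let $\sigma_i$ take the values $\iota v_0,\iota v_1,\iota v_2,\iota v_3$ at $(0,0),(1,0),(1,1),(0,1)$. By (1),
$$\lambda(\partial\sigma_i)=[v_0\to v_1]+[v_1\to v_2]-[v_3\to v_2]-[v_0\to v_3]=f_i.$$
So $W(\sigma_i)=F_i$ and $c(\sigma_i)=\delta_{i0}$.

The sum $\sum_i\sigma_i$ need not be a cycle yet, since an edge may be used as $(\iota v,\iota w)$ by one square and as $(\iota w,\iota v)$ by the other. We correct this. The chain $\partial\sum_i\sigma_i$ is a combination of $1$-cubes $(\iota v,\iota w)$ with $vw\in E(\Theta)$, and $\lambda$ of it is $\sum_if_i=0$. As $\iota$ is injective and $\lambda(\iota v,\iota w)=[v\to w]$, such a combination is an integer combination of elements $(\iota v,\iota w)+(\iota w,\iota v)$. By (2) each of these is the boundary of the folded square $\tau_{\iota v,\iota w}$. Moreover $z(\tau_{\iota v,\iota w})=\lambda\big((\iota v,\iota w)+(\iota w,\iota v)\big)=0$,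 so $c(\tau_{\iota v,\iota w})=0$. Hence there is a combination $T$ of folded squares with $\partial T=\partial\sum_i\sigma_i$, and
$$x=\sum_i\sigma_i-T$$
is a cycle with $c(x)=1$.

## 12. Monomials in spheres and loops: proof of Theorem 3

**Step 1: take $m$ copies.** Let
$$Y_m=Y^{\square m}=\mathrm{Cay}\Big(A_0^m,\ \bigcup_jS_0^{(j)}\Big),$$
where $S_0^{(j)}$ is $S_0$ placed in the $j$th factor. It is a finite connected graph, and Sections 7 and 8 apply to it. The projections $\pi_j:Y_m\to Y$ and the inclusions $\iota_j:Y\to Y_m$ into the $j$th factor are graph maps and group homomorphisms. So $\pi_{j*}$ and $\iota_{j*}$ are chain maps and ring maps that preserve $\varepsilon$. Put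
$$c_i=c\circ\pi_{i*},\qquad b'=b\circ\pi_{1*},\qquad x_j=\iota_{j*}x,\qquad\ell'=\iota_{1*}\ell.$$
Then $c_i$ and $b'$ are additive cocycles on $C_*(Y_m)$, of degrees $2$ and $1$: they vanish on boundaries because $\pi_{i*}$ is a chain map, and (8) carries over because $\pi_{i*}$ is multiplicative and preserves $\varepsilon$. The $x_j$ and $\ell'$ are cycles. Since $\pi_j\iota_j=\mathrm{id}$, we have $c_j(x_j)=c(x)=1$ and $b'(\ell')=b(\ell)=5$. For $i\ne j$ the map $\pi_i\iota_j$ is constant and sends every $2$-cube to a degenerate one, so $c_i(x_j)=0$. Together, $c_i(x_j)=\delta_{ij}$.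

**Step 2: write down cycles and functionals.** For $\alpha\in\mathbb Z_{\ge0}^m$ with $|\alpha|=\alpha_1+\cdots+\alpha_m=k$ and $\delta\in\{0,1\}$, let $x^\alpha=x_1^{\alpha_1}\cdots x_m^{\alpha_m}\in C_{2k}(Y_m)$, in this order. By (4), $x^\alpha\ell'^{\,\delta}$ is a cycle of degree $2k+\delta$. Let
$$\Phi_{\alpha,\delta}=\langle\underbrace{c_1,\dots,c_1}_{\alpha_1},\dots,\underbrace{c_m,\dots,c_m}_{\alpha_m},(b')\rangle,$$
with $b'$ present iff $\delta=1$. By Section 8 it vanishes on boundaries. At most one entry has degree $1$, so Lemma 4 applies.

**Step 3: evaluate.** The claim is: for $|\alpha|=|\beta|=k$,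
$$\Phi_{\alpha,\delta}(x^\beta\ell'^{\,\delta})=\delta_{\alpha\beta}\;\alpha_1!\cdots\alpha_m!\;5^\delta.\tag{10}$$
Peel off the first factor of $x^\beta\ell'^{\,\delta}$, say $x_j$. In Lemma 4 only the entries equal to $c_j$ contribute, since $c_i(x_j)=\delta_{ij}$. Each contributes $1$ times the functional with one $c_j$ removed, and all these functionals are the same. So peeling $x_j$ multiplies by the current number of entries $c_j$ and lowers that number by one; if there is no entry $c_j$ left, the result is $0$. If $\alpha\ne\beta$, then $|\alpha|=|\beta|$ gives some $j$ with $\beta_j>\alpha_j$, so at some stage the factor is $0$. If $\alpha=\beta$, the factors multiply to $\alpha_1!\cdots\alpha_m!$, and after $k$ peelings what remains is $\langle b'\rangle(\ell')=b'(\ell')=5$ for $\delta=1$, or $\varepsilon(1)=1$ for $\delta=0$. This proves (10).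

**Step 4: conclude.** Fix $k$ and $\delta$. If $\sum_\beta n_\beta[x^\beta\ell'^{\,\delta}]=0$ in $\mathcal H^{\mathrm{Cube}}_{2k+\delta}(Y_m)$ with rational coefficients, apply $\Phi_{\alpha,\delta}$, which is defined on homology. By (10), $n_\alpha\,\alpha_1!\cdots\alpha_m!\,5^\delta=0$, so $n_\alpha=0$ for every $\alpha$. The classes $[x^\beta\ell'^{\,\delta}]$ with $|\beta|=k$ are therefore linearly independent over $\mathbb Q$. There are $\binom{k+m-1}{m-1}$ multi-indices of weight $k$, so
$$\operatorname{rank}\mathcal H^{\mathrm{Cube}}_{2k+\delta}(Y_m)\ge\tbinom{k+m-1}{m-1}\qquad\text{for }\delta=0,1\text{ and all }k\ge0.$$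
For $m=1$ the bound is $1$ in every degree, so $\mathcal H^{\mathrm{Cube}}_d(Y_1)\otimes\mathbb Q\ne0$ for every $d\ge0$. This proves Theorem 3. $\blacksquare$
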